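# Caps in hyperbolic tubes, and how large the mean curvature of a leaf can be

## Hypersurfaces trapped in a tube around $\mathbb H^m$

Fix integers $p\ge1$, $m\ge1$, put $n=p+m$, and take a totally geodesic $\mathbb H^m\subset\mathbb H^{n+1}$. Let $\rho$ be the distance to $\mathbb H^m$. In Fermi coordinates a point is recorded by its foot point in $\mathbb H^m$ and by a vector of length $\rho$ in $\mathbb R^{p+1}$, the normal space. On $\mathbb H^m$ we use horospherical coordinates $(z,y)\in\mathbb R\times\mathbb R^{m-1}$. Then $\mathbb H^{n+1}\cong\mathbb R^{p+1}\times\mathbb R\times\mathbb R^{m-1}$ with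
$$g=d\rho^2+\sinh^2\!\rho\, g_{S^p}+\cosh^2\!\rho\,(dz^2+e^{2z}|dy|^2).$$
The volume density is $w(\rho)e^{(m-1)z}$ (times that of $S^p$), with $w=\sinh^p\!\rho\cosh^m\!\rho$. Put
$$M(\rho)=\frac{w'}{w}=p\coth\rho+m\tanh\rho=\operatorname{div}\partial_\rho .$$
If $N$ is a unit field normal to a hypersurface and to its neighbors, $\operatorname{div}N$ is $n$ times the mean curvature: the trace of $\nabla N$ over the tangent space is $\operatorname{tr}A$, and the remaining term $\langle\nabla_NN,N\rangle$ is zero. So the tube $\{\rho=\text{const}\}$ has mean curvature $M(\rho)/n$ with respect to $\partial_\rho$.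

**Definition (cap).** Let $R>0$ and $nh=M(R)$. An $h$-cap is a hypersurface $\{\rho<R,\ z=c+u(\rho)\}$, smooth across $\rho=0$, with constant mean curvature $h$ with respect to the normal pointing toward increasing $\rho$ and decreasing $z$, and with $u(\rho)\to\infty$ as $\rho\to R$.

So a cap closes off the solid tube $\{\rho<R\}$ and, as $z\to\infty$, clings to the tube $\{\rho=R\}$, which has the same mean curvature $h$. Moving it by the isometry $(z,y)\mapsto(z+b,e^{-b}y)$ of $\mathbb H^m$ only changes $c$.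

Caps are needed for the following construction. Suppose that for all $h$ in an interval $[h_0,h_1]\subset(1,\infty)$ there is a cap, in a tube of radius $R(h)$ decreasing in $h$. Take one translate of the $h$-cap for each $h\in(h_0,h_1)$, pushed to $z=-\infty$ as $h\downarrow h_0$ and to $z=+\infty$ as $h\uparrow h_1$. If these fill the solid tube $\{\rho<R(h_0)\}$, and if the tubes $\rho\ge R(h_0)$ fit on smoothly outside, we obtain a foliation of hyperbolic space by hypersurfaces of constant mean curvature, with many leaves of mean curvature larger than $1$. This refutes a conjecture, which we now state.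

## A proposed bound $|H_L|\le\sqrt{K_0}$ and two theorems

A $C^\infty$ codimension one foliation of $\overline M^{n+1}$ is a partition into connected immersed hypersurfaces, the leaves, which near each point are the level sets of a smooth submersion to $\mathbb R$ (locally, so a leaf may return to the same chart). If $L$ is a leaf and $A_L$ its shape operator with respect to a local unit normal, the mean curvature is $H_L=\frac1n\operatorname{tr}A_L$, the average of the principal curvatures. It changes sign with the normal, so $|H_L|$ is well defined. The shape operator is $v\mapsto\nabla_vN$ in our sign convention.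

The conjecture is stated in Euripedes da Silva, Ícaro Gonçalves and Júlio Pereira, "Foliations transverse to a closed conformal vector field", arXiv:2407.03989 (2024).

**Conjecture.** Let $\mathcal F$ be a codimension one foliation of a complete Riemannian manifold $\overline M^{n+1}$ whose Ricci curvature is bounded from below by $-nK_0$, $K_0\ge0$. Suppose each leaf $L$ has constant mean curvature $H_L$. Then $|H_L|\le\sqrt{K_0}$.

The constant may vary from leaf to leaf. It is known (Sampaio and Silva) that the statement holds when $\overline M$ is compact. For general complete $\overline M$ it is false, already in $\mathbb H^{n+1}$, where $\mathrm{Ric}=-n$ and $K_0=1$.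

**Theorem A.** Let $n=2m$ with $m\ge2$, or $n=2m-1$ with $m\ge5$. There are $1<h_0<h_1$ and a $C^\infty$ codimension one foliation of $\mathbb H^{n+1}$, all of whose leaves have constant mean curvature, such that every $h\in[h_0,h_1)$ is the mean curvature of some leaf.

These are the even $n\ge4$ and the odd $n\ge9$. The second theorem is not needed for the disproof; it records what survives.

**Theorem B.** Let $\overline M^{n+1}$ be connected and complete, $\mathrm{Ric}\ge-nK_0$, $K_0\ge0$, with a $C^\infty$ codimension one foliation whose leaves $L$ have constant mean curvature $H_L$. Let $\lambda_0=\limsup_{r\to\infty}\frac1r\log\mathrm{Vol}(B_r(o))$.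

1. If $\lambda_0\le0$ (subexponential volume growth, e.g. $\overline M$ compact or $K_0=0$), then $|H_L|\le\sqrt{K_0}$ for all $L$.
2. In general $|H_L|\le(2n+1)\sqrt{K_0}$.

The rate $\lambda_0$ is $0$ for $\mathbb R^{n+1}$, where volumes grow like $r^{n+1}$, and $n$ for $\mathbb H^{n+1}$, where they grow like $e^{nr}$. Since $\mathrm{Vol}(B_r)$ increases with $r$, always $\lambda_0\ge0$. These notes do not settle the optimal constant in part 2, nor whether counterexamples exist for $n=1,2,3,5,7$.

## Horospheres, equidistants, spheres and tubes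

In $\mathbb R^{n+1}$, $K_0=0$, parallel hyperplanes have $H=0$. In $\mathbb H^{n+1}$ with the metric $dz^2+e^{2z}|dy|^2$, $y\in\mathbb R^n$, the field $N=\partial_z$ has divergence $n$: horospheres $z=\text{const}$ foliate with $H=1$, so the conjectured bound would be sharp. With the metric $ds^2+\cosh^2\!s\,g_{\mathbb H^n}$ the equidistants of a hyperplane have $\operatorname{div}\partial_s=n\tanh s$, so $|H|<1$.

Geodesic spheres have $H=\coth r>1$, but the concentric ones miss the center. Tubes around $\mathbb H^m$ behave alike: when $p=m$, $M/n=\frac12(\coth\rho+\tanh\rho)>1$ for every $\rho$, but the core $\rho=0$ is not a leaf. Something must fill a solid tube.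

There is one restriction. Suppose $N$ is a global unit normal to the leaves in $\mathbb H^{n+1}$ and $H\ge\tau>1$ on all leaves. For Lipschitz $\eta\ge0$ with compact support
$$n\tau\int\eta\le\int\eta\operatorname{div}N=-\int N(\eta)\le\int|\nabla\eta|.$$
With $\eta$ a truncation of $e^{-\lambda r}$, $n<\lambda<n\tau$ (integrable since volume grows like $e^{nr}$), the limit is $n\tau\le\lambda$, a contradiction. So $\inf H\le1$. This sensible first attempt at a proof bounds the infimum of $H$, not the supremum, and here it stops: nothing in it prevents $H$ from being large somewhere.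

## The profile equation and its singular point at $\rho=0$

For $t\in(0,1)$ let $R=\operatorname{artanh}t$ and
$$nh(t)=\frac pt+mt=M(R).$$
Then $n(h(t)-1)=\frac{(1-t)(p-mt)}t$, so $h(t)>1$ if $t<p/m$. With $\tau=\tanh\rho$,
$$M'(\rho)=-\frac p{\sinh^2\!\rho}+\frac m{\cosh^2\!\rho}=(1-\tau^2)\Big(m-\frac p{\tau^2}\Big),$$
so $M'<0$ when $\tau<\sqrt{p/m}$.

From now on $p\le m$ and $0<t<\min(1,p/m)=p/m$. Then $t<p/m\le\sqrt{p/m}$, so $M'<0$ on $(0,R]$. Also $nh'(t)=m-p/t^2<0$, so $t\mapsto h(t)$ is a strictly decreasing diffeomorphism onto its image. Write $R(h)$ for the radius belonging to $h$; it is smooth with $R'(h)<0$.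

**Step 1: the differential equation.** The purpose is to turn "constant mean curvature $h$" into an ODE. Let $a(\rho)\in[0,1)$ and
$$N=a\,\partial_\rho-\sqrt{1-a^2}\,\operatorname{sech}\rho\,\partial_z ,$$
a unit field. It is proportional to $\nabla(u(\rho)-z)=u'\partial_\rho-\operatorname{sech}^2\!\rho\,\partial_z$, hence normal to all hypersurfaces $z=c+u(\rho)$, exactly when $u'=\operatorname{sech}\rho\;a/\sqrt{1-a^2}$. From the volume density,
$$\operatorname{div}N=\frac{(wa)'}w-(m-1)\operatorname{sech}\rho\sqrt{1-a^2}=a'+Ma-(m-1)\operatorname{sech}\rho\sqrt{1-a^2}.$$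
So the hypersurfaces $z=c+u(\rho)$ have mean curvature $h$ if
$$a'=F(\rho,a,h)-Ma,\qquad F(\rho,a,h)=nh+(m-1)\operatorname{sech}\rho\sqrt{1-a^2},\qquad a(0)=0. \tag{1}$$
The condition $a(0)=0$ makes the hypersurface horizontal on the axis. Since $a=1$ means $u'=\infty$, a cap requires $a\to1$ exactly at $\rho=R(h)$.

**Step 2: solving near $\rho=0$, smoothly in $h$.** The coefficient $M$ is singular at $0$, so the usual existence theorem does not apply. Equation (1) says $(wa)'=wF$, and follows from $wa=\int_0^\rho wF$. Writing $a=\rho\alpha$, and $\lambda\rho$ for the integration variable, this becomes $\alpha=T\alpha$ with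
$$(T\alpha)(\rho,h)=\int_0^1\frac{w(\lambda\rho)}{w(\rho)}\,F\big(\lambda\rho,\lambda\rho\,\alpha(\lambda\rho,h),h\big)\,d\lambda. \tag{2}$$
With $S(x)=\sinh x/x$,
$$\frac{w(\lambda\rho)}{w(\rho)}=\lambda^p\Big(\frac{S(\lambda\rho)}{S(\rho)}\Big)^p\Big(\frac{\cosh\lambda\rho}{\cosh\rho}\Big)^m .$$
The zeros of $S$ and $\cosh$ nearest to $0$ are $\pm i\pi$ and $\pm i\pi/2$. So this quotient is holomorphic and even in complex $\rho$ near $|\rho|\le1$, and bounded there by some $K$ for all $0\le\lambda\le1$.

Let $W\subset\mathbb C$ be a bounded, conjugation-invariant neighborhood of a given compact interval of $h$-values. For $|r|\le1$, $r=x+iy$, we have $|\cosh r|^2=\sinh^2x+\cos^2y\ge\cos^21$, so $|\operatorname{sech}r|\le1/\cos1<2$. For $|a|<1$ the principal root $\sqrt{1-a^2}$ is holomorphic with modulus at most $\sqrt2$. Hence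
$$|F|\le n\sup_W|h|+2\sqrt2(m-1)=:\Lambda_0 .$$
Put $\Lambda=K\Lambda_0$ and $0<\varepsilon\le\min(1,\frac1{2\Lambda})$. Let $\mathcal X$ be the set of holomorphic $\alpha$ on $\{|\rho|<\varepsilon\}\times W$ which are even in $\rho$, real at real points and satisfy $|\alpha|\le\Lambda$. It contains $0$ and is complete in the sup norm.

For $\alpha\in\mathcal X$ we have $|\lambda\rho\alpha|\le\varepsilon\Lambda\le\frac12$, so $T\alpha$ is defined and holomorphic, and $|T\alpha|\le K\Lambda_0=\Lambda$. It is even: $F$ is even in $\rho$ and depends on $a$ only through $a^2$, and $\lambda\rho\,\alpha(\lambda\rho,h)$ is odd in $\rho$. It is real at real points. So $T\alpha\in\mathcal X$. For $|a|\le\frac12$ we have $|\partial_aF|\le C|a|$; along the segment between $\lambda\rho\alpha$ and $\lambda\rho\tilde\alpha$ this is at most $C\varepsilon\Lambda$, and the segment has length at most $\varepsilon|\alpha-\tilde\alpha|$. Hence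
$$|T\alpha-T\tilde\alpha|\le KC\varepsilon^2\Lambda\,\sup|\alpha-\tilde\alpha| ,$$
and $T$ is a contraction for small $\varepsilon$. The fixed point gives a solution $a_h(\rho)=\rho\alpha(\rho,h)$, analytic in $(\rho,h)$, odd in $\rho$, with
$$a_h'(0)=\alpha(0,h)=\int_0^1\lambda^pF(0,0,h)\,d\lambda=\frac{nh+m-1}{p+1}>0 .$$
The same estimate for real $\rho$ and a single $h$ shows that two fixed points with bounded $\alpha$ agree near $0$, so $a_h$ does not depend on the choice of $W$ and $\varepsilon$.

For $\rho>0$ equation (1) is regular, so $a_h$ is continued as long as $|a|<1$, smoothly in $(\rho,h)$. Then $u_h(\rho)=\int_0^\rho\operatorname{sech}\,a_h/\sqrt{1-a_h^2}$ is smooth in $(\rho,h)$ and, near $\rho=0$, analytic and even in $\rho$. So it is there a smooth function of $(h,\rho^2)$, and the hypersurfaces $z=c+u_h(\rho)$ are smooth across $\rho=0$.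

**Step 3: $0<a_h<1$ on $(0,R(h))$, and $\lim_{\rho\to R(h)}a_h$ exists.** This keeps the profile alive up to the tube. We have $a>0$ for small $\rho>0$. At a first later zero, $a'\le0$; but (1) gives $a'=F(\rho,0,h)>0$ there. So $a>0$. Suppose the solution with $a<1$ exists only up to some $\rho_*<R$. Since $a'$ is bounded away from $\rho=0$, $a$ has a limit at $\rho_*$, and the limit is $1$, for otherwise the solution could be continued. By (1),
$$a'\to nh-M(\rho_*)=M(R)-M(\rho_*)<0\qquad(\rho\to\rho_*),$$
because $M$ decreases strictly on $(0,R]$. So $a$ is decreasing just before $\rho_*$, with limit $1$, which is impossible as $a<1$. Finally $a'$ is bounded near $R$, so the limit at $R$ exists.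

## A tube around a geodesic cannot be capped

The limit at $R$ may be less than $1$. Then the profile has finite slope at $R$ and passes through the tube. This is what happens in the simplest case, $m=1$ (here we need only that $M$ is strictly decreasing on $(0,R]$). Equation (1) is $(wa)'=nhw$, and $nh=M(R)<M(\rho)$ for $\rho<R$, so
$$w(R)\,a(R)=\int_0^RM(R)\,w\,d\rho<\int_0^RM\,w\,d\rho=\int_0^Rw'\,d\rho=w(R),$$
that is, $a(R)<1$. There is no cap at all. What fails is a flux balance: the divergence $nh$ in the solid tube is too small to account for the flux through its wall. For $m\ge2$ there is one more term, $(m-1)\operatorname{sech}\rho\sqrt{1-a^2}$, coming from the growth $e^{(m-1)z}$ of volume along $\mathbb H^m$. It has the right sign, and the question is whether it is large enough.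

## A rational barrier forces $a\to1$

From here on $p=m$ if $n=2m$ ($m\ge2$), and $p=m-1$ if $n=2m-1$ ($m\ge5$).

**Proposition 1.** There is a nonempty open interval $\mathcal I\subset(1,\infty)$ of values $h=h(t)$ with $\lim_{\rho\to R(h)}a_h=1$.

We want a function $B<1$ on $[0,R)$ with $B(R)=1$ and $a>B$. A convenient $B$ should make $\sqrt{1-B^2}$ rational and $nh-MB$ divisible by it. Let
$$x=\frac\tau t,\qquad B=\frac{2x}{1+x^2},\qquad s=\operatorname{sech}\rho=\sqrt{1-\tau^2}.$$

**Step 4: the remainder.** We compute by how much $B$ fails to solve (1). For $\rho\le R$ we have $x\le1$ and $\sqrt{1-B^2}=\frac{1-x^2}{1+x^2}$. Since $x'=s^2/t$, $B'=\frac{2s^2(1-x^2)}{t(1+x^2)^2}$. From $M=\frac p{tx}+mtx$,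
$$nh-MB=\frac{(\frac pt+mt)(1+x^2)-(\frac{2p}t+2mtx^2)}{1+x^2}=\frac{1-x^2}{1+x^2}\Big(mt-\frac pt\Big).$$
Using $t(1+x^2)=(t^2+\tau^2)/t=(1+t^2-s^2)/t$ in $B'$ we get
$$\mathrm{Rem}_t:=\big[nh-MB+(m-1)s\sqrt{1-B^2}\big]-B'=\frac{1-x^2}{1+x^2}\,G_t(s), \tag{3}$$
$$G_t(s)=mt-\frac pt+(m-1)s-\frac{2ts^2}{1+t^2-s^2}. \tag{4}$$
With $c=1+t^2$, $\frac{s^2}{c-s^2}=\frac c{c-s^2}-1$ is convex for $0\le s<\sqrt c$, so $G_t$ is concave on $[0,1]$. As $\rho$ runs from $0$ to $R$, $s$ decreases from $1$ to $\sigma=\sqrt{1-t^2}$. By concavity, positivity of $G_t$ on an interval need only be checked at its two ends.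

**Step 5: touching principle.** Once $a$ is above $B$, it should stay there. Claim: if $a>B$ at some $\hat\rho<R$ and $\mathrm{Rem}_t>0$ on $[\hat\rho,R)$, then $a>B$ on $[\hat\rho,R)$, hence $\lim_Ra=1$. At a first touching point we would have $a'-B'\le0$; but there $a=B$, so by (1) $a'-B'=\mathrm{Rem}_t>0$. So $a>B$ throughout, $\lim_Ra\ge B(R)=1$, and $a<1$ gives the claim.

**Step 6: the case $p=m-1$, $m\ge5$.** Here the barrier works from $\rho=0$ on, for $t$ slightly below $p/m$. At $s=1$ the last term of (4) is $2/t$; at $s=\sigma$ it is $(1-t^2)/t$, since $1+t^2-\sigma^2=2t^2$. So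
$$G_t(1)>0\iff mt^2+(m-1)t>p+2,$$
$$G_t(\sigma)>0\iff(m+1)t^2+(m-1)t\sqrt{1-t^2}>p+1 .$$
Put $t=p/m=\frac{m-1}m$. The first inequality is $2(m-1)^2>m(m+1)$, i.e. $m^2-5m+2>0$, true for $m\ge5$. In the second, $\sqrt{1-t^2}=\sqrt{2m-1}/m$, and it reads $(m-1)^2(m+1+\sqrt{2m-1})>m^3$. As $\sqrt{2m-1}\ge3$, it follows from $(m-1)^2(m+4)-m^3=2m^2-7m+4>0$. (For $m=5$, $t=\frac45$, the two lines are $6.4>6$ and $5.76>5$.) By continuity both hold for $t$ in an open interval just below $p/m$. For these $t$, $G_t>0$ on $[\sigma,1]$ and $\mathrm{Rem}_t>0$ on $[0,R)$. At $\rho=0$ we have $MB\to pB'(0)$, so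
$$\mathrm{Rem}_t(0)=nh+m-1-(p+1)B'(0)>0$$
says $a'(0)=\frac{nh+m-1}{p+1}>B'(0)$. Since $a(0)=B(0)=0$, $a>B$ for small $\rho>0$, and Step 5 applies on $[\hat\rho,R)$ for small $\hat\rho>0$.

**Step 7: the case $p=m\ge2$, $t$ close to $1$.** Now $G_t(1)$ can be negative (for $m=2$ it tends to $-1$ as $t\to1$), so we start comparing later, and must show that $a$ has risen above $B$ by then. Let $\rho_0=\operatorname{arcosh}2$, where $s=\frac12$. As $t\to1$,
$$G_t(s)\to G_1(s)=s\Big(m-1-\frac{2s}{2-s^2}\Big),\qquad G_t(\tfrac12)\to\tfrac12\big(m-1-\tfrac47\big)>0 .$$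
Also
$$G_t(\sigma)=(m+1)t-\frac{m+1}t+(m-1)\sigma=\sigma\Big[(m-1)-(m+1)\frac\sigma t\Big]>0$$
for $t$ near $1$. By concavity $G_t>0$ on $[\sigma,\frac12]$, so $\mathrm{Rem}_t>0$ on $[\rho_0,R)$, for $t$ near $1$.

At $t=1$ we have $x=\tau$ and $\frac{1-x^2}{1+x^2}=\frac{s^2}{2-s^2}$. For $s\le\frac12$, $\frac{2s}{2-s^2}\le\frac47$, so
$$\mathrm{Rem}_1=\frac{s^2}{2-s^2}G_1(s)\ge\frac{s^2}2\cdot\frac37s,\qquad w\,\mathrm{Rem}_1\ge\tfrac3{14}\sinh^m\!\rho\cosh^{m-3}\!\rho\to\infty .$$
Choose $\rho_2>\rho_0$ with $\int_{\rho_0}^{\rho_2}w\,\mathrm{Rem}_1>w(\rho_0)$. By (3), (4), $\mathrm{Rem}_t\to\mathrm{Rem}_1$ uniformly on $[\rho_0,\rho_2]$, and $R=\operatorname{artanh}t\to\infty$. So for $t$ near $1$ we have $R>\rho_2$ and $\int_{\rho_0}^{\rho_2}w\,\mathrm{Rem}_t>w(\rho_0)$.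

Suppose $a\le B$ on all of $[\rho_0,\rho_2]$. Then $\sqrt{1-a^2}\ge\sqrt{1-B^2}$ there, and from $(wa)'=wF$,
$$(w(B-a))'=w\big[-\mathrm{Rem}_t+(m-1)s(\sqrt{1-B^2}-\sqrt{1-a^2})\big]\le-w\,\mathrm{Rem}_t .$$
Since $w(B-a)(\rho_0)\le w(\rho_0)$, we get $w(B-a)(\rho_2)\le w(\rho_0)-\int_{\rho_0}^{\rho_2}w\,\mathrm{Rem}_t<0$, a contradiction. So $a>B$ somewhere in $[\rho_0,\rho_2]$, and Step 5 applies. All this holds for $t\in(t_*,1)$ with some $t_*<1$.

In both cases the good $t$ contain an open interval inside $(0,p/m)$, whose image under $t\mapsto h(t)$ is an open interval $\mathcal I\subset(1,\infty)$. This proves Proposition 1. $\square$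

## Translates of one cap: a normal field that is not $C^1$

Accept for a moment that $u_h\to\infty$ at $R(h)$ when $h\in\mathcal I$ (Step 8). The obvious foliation uses a single $h$: all translates $z=c+u_h(\rho)$, $c\in\mathbb R$, fill $\{\rho<R\}$, $R=R(h)$, and the tubes $\rho\ge R$ fill the rest. Every leaf has constant mean curvature and the inner ones have $H=h>1$. But the unit normal is
$$a_h\partial_\rho-y\operatorname{sech}\rho\,\partial_z,\qquad y=\sqrt{1-a_h^2}\ \text{ for }\rho<R,\qquad \partial_\rho\ \text{ for }\rho\ge R,$$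
and this field is not $C^1$. If it were, $y$, extended by $0$, would be $C^1$ with $y(R)=y'(R)=0$, so $y=o(R-\rho)$. From $a^2+y^2=1$ and (1), for $\rho<R$,
$$y\,y'=-a\,a'=-a\big(nh-Ma+(m-1)\operatorname{sech}\rho\;y\big).$$
Divide by $R-\rho$ and let $\rho\to R$. The left side tends to $0$. On the right, $nh-Ma=M(R)-M(\rho)+M(1-a)$ with $1-a=O(y^2)$, so the right side tends to $-M'(R)>0$. This is a contradiction.

So the caps approach their common tube too slowly, as seen from the tube. The way past this is to let $h$ vary with the leaf: the $h$-cap approaches the tube of radius $R(h)$, and these tubes already form a smooth family. If the $h$-cap is translated by $c(h)\approx-b/(h-h_0)$, then at bounded $z$ we see the part of the cap at height $v=z-c(h)\approx b/(h-h_0)$ above its bottom. If caps converge to their tubes exponentially in $v$, the difference between cap and tube is of size $e^{-\kappa b/(h-h_0)}$, flat to infinite order at $h=h_0$. So we need exponential convergence, for all derivatives, including those in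 $h$.

## Exponential convergence of caps to their tubes

**Step 8: an autonomous system.** We reparametrize by height to obtain a vector field with an equilibrium. Let $h\in\mathcal I$ and write $a_h=\sin\theta$, $\theta\in(0,\pi/2)$ for $0<\rho<R(h)$. Since $u_h'>0$ for $\rho>0$, use $v=u_h(\rho)>0$ as parameter. From $u'=\operatorname{sech}\rho\tan\theta$ and (1), the profile $(\rho,\theta)=(\varrho(h,v),\vartheta(h,v))$ is a trajectory of
$$\dot\rho=\cosh\rho\cot\theta,\qquad\dot\theta=\frac{a'}{\cos\theta}\,\dot\rho=\frac{\cosh\rho\,(nh-M\sin\theta)}{\sin\theta}+(m-1)\cot\theta, \tag{5}$$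
a smooth vector field on $\{\rho>0,\ 0<\theta<\pi\}$. By Proposition 1 it tends to $e(h)=(R(h),\frac\pi2)$ as $\rho\to R(h)$, and $e(h)$ is an equilibrium because $nh=M(R(h))$. By uniqueness for ODEs an equilibrium is not reached in finite $v$, so $u_h(\rho)\to\infty$ as $\rho\to R(h)$: we have caps. Thus $u_h:(0,R(h))\to(0,\infty)$ is a bijection with $u_h'>0$, and by the implicit function theorem $\varrho$ and $\vartheta=\arcsin a_h(\varrho)$ are smooth on $\mathcal I\times(0,\infty)$.

A real matrix is called Hurwitz if all its eigenvalues have negative real part; for a $2\times2$ matrix this means negative trace and positive determinant, as for $\begin{pmatrix}0&-1\\1&-1\end{pmatrix}$. The linearization of (5) at $e(h)$ is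
$$\mathcal B(h)=\begin{pmatrix}0&-\cosh R\\-\cosh R\,M'(R)&-(m-1)\end{pmatrix},$$
with trace $-(m-1)<0$ and determinant $-\cosh^2\!R\,M'(R)>0$. So it is Hurwitz.

**Proposition 2.** For compact $\mathcal J\subset\mathcal I$ and all $j,k\ge0$ there are $C,\kappa>0$ with
$$\big|\partial_v^j\partial_h^k\big(\varrho(h,v)-R(h)\big)\big|\le Ce^{-\kappa v}\qquad(h\in\mathcal J,\ v\ge1). \tag{6}$$

Put $\xi(h,v)=(\varrho,\vartheta)-e(h)$. Then $\dot\xi=f(h,\xi)$ with $f$ smooth, $f(h,0)=0$ for all $h$, $D_\xi f(h,0)=\mathcal B(h)$. We show that all derivatives of $\xi$ decay exponentially, uniformly on $\mathcal J$. On compact ranges of $v$ in $[1,\infty)$ they are bounded by smoothness, so only large $v$ matters. Constants $C,\kappa>0$ change from line to line. By compactness we may take $\mathcal J$ to be an interval.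

**Step 9: decay of $\xi$.** Let $P(h)=\int_0^\infty e^{s\mathcal B^T}e^{s\mathcal B}ds$, the positive definite symmetric solution of $\mathcal B^TP+P\mathcal B=-I$. This linear equation has a unique solution, so $P$ is smooth in $h$. Then $\frac d{dv}\langle P\xi,\xi\rangle=-|\xi|^2+O(|\xi|^3)$, uniformly on $\mathcal J$. So there is $\epsilon>0$ such that on $\{\langle P\xi,\xi\rangle<\epsilon\}$ this derivative is $\le-\frac12|\xi|^2$, for all $h\in\mathcal J$. Hence this set is positively invariant, and inside it $\langle P\xi,\xi\rangle$, which is comparable to $|\xi|^2$, decays exponentially at a uniform rate. Each trajectory enters it, as $\xi\to0$. If $\xi(h_*,v_*)$ lies in it, so does $\xi(h,v_*)$ for $h$ near $h_*$; by compactness of $\mathcal J$ the entrance time is uniformly bounded.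

**Step 10: derivatives in $h$.** We use induction on $k\ge1$. The derivative $\xi_k=\partial_h^k\xi$ satisfies
$$\dot\xi_k=D_\xi f(h,\xi)\,\xi_k+F_k ,$$
where $F_k$ is a linear combination of terms $(\partial_h^iD_\xi^lf)(h,\xi)[\xi_{k_1},\dots,\xi_{k_l}]$ with $i+\sum k_\nu=k$ and $1\le k_\nu<k$. The term with $l=0$ is $\partial_h^kf(h,\xi)=O(|\xi|)$, because $\partial_h^kf(h,0)=0$. A term with $l\ge1$ contains a factor $\xi_{k_\nu}$ with $1\le k_\nu<k$, which decays by induction, while the rest is bounded. So $|F_k|\le Ce^{-\kappa v}$. Since $D_\xi f(h,\xi)=\mathcal B(h)+O(|\xi|)$ and $P$ does not depend on $v$, for large $v$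
$$\tfrac d{dv}\langle P\xi_k,\xi_k\rangle\le-\tfrac12|\xi_k|^2+2|P||\xi_k||F_k|\le-\tfrac14|\xi_k|^2+C|F_k|^2 .$$
With $Y=\langle P\xi_k,\xi_k\rangle$ this gives $Y'\le-\kappa'Y+Ce^{-2\kappa v}$ for some $\kappa'>0$, and we may shrink $\kappa$ so that $2\kappa<\kappa'$. Then $(e^{\kappa'v}Y)'\le Ce^{(\kappa'-2\kappa)v}$, so $Y\le Ce^{-2\kappa v}$, with a uniformly bounded initial value. Thus $\xi_k$ decays.

**Step 11: derivatives in $v$.** We use induction on $j$, for all $k$ at once. In
$$\partial_v^{j+1}\partial_h^k\xi=\partial_v^j\partial_h^k[f(h,\xi(h,v))]$$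
each term either equals $\partial_h^kf(h,\xi)=O(|\xi|)$ (only if $j=0$) or contains a factor $\partial_v^i\partial_h^l\xi$ with $i\le j$, which decays by induction, all other factors being bounded. So it decays exponentially. The first component of $\xi$ is $\varrho-R(h)$, and (6) follows. $\square$

## Caps of varying mean curvature foliate $\mathbb H^{n+1}$ smoothly

Fix $[h_0,h_1]\subset\mathcal I$ with $h_0<h_1$; then $h_0>1$.

**Step 12: $\partial_hu_h(\rho)\ge-C$ for $h\in[h_0,h_1]$, $0\le\rho<R(h)$.** This will keep translated caps from crossing. By (6), $\partial_h\varrho\to R'(h)$ uniformly as $v\to\infty$, and $R'<0$ on the compact interval, so $\partial_h\varrho<0$ for $v\ge V_0$. Differentiating $\varrho(h,u_h(\rho))=\rho$ in $h$ gives $\partial_hu_h=-\partial_h\varrho/\partial_v\varrho$, where $\partial_v\varrho=1/u_h'>0$. So $\partial_hu_h>0$ if $u_h(\rho)\ge V_0$. The remaining points lie in $\{h_0\le h\le h_1,\ 0\le\rho\le\varrho(h,V_0)\}$, which is compact, and $u$ is smooth near it.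

**Step 13: the caps.** For $h\in(h_0,h_1)$ let
$$c(h)=b\Big(-\frac1{h-h_0}+\frac1{h_1-h}\Big),\qquad c'(h)=b\Big(\frac1{(h-h_0)^2}+\frac1{(h_1-h)^2}\Big)\ge\frac{8b}{(h_1-h_0)^2},$$
the minimum being at the midpoint. Take $b$ so large that $c'>C+1$. Put
$$S_h=\{\rho<R(h),\ z=c(h)+u_h(\rho)\}.$$
By Steps 1 and 2 it is a smooth hypersurface of constant mean curvature $h$ (at $\rho=0$ by continuity). It is connected, being a graph over (ball in $\mathbb R^{p+1}$)$\,\times\mathbb R^{m-1}$.

**Step 14: the $S_h$ foliate $\{\rho<R(h_0)\}$.** We show that each point lies on exactly one $S_h$, depending smoothly on the point. Fix $\rho<R(h_0)$. Since $R$ decreases, $\{h\in(h_0,h_1):R(h)>\rho\}$ is an interval $(h_0,h_+)$. On it $h\mapsto c(h)+u_h(\rho)$ has derivative $\ge1$. As $h\to h_0$ it tends to $-\infty$, because $c\to-\infty$ and $u_h(\rho)\to u_{h_0}(\rho)<\infty$. As $h\to h_+$ it tends to $+\infty$, for one of two reasons: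

- If $\rho\le R(h_1)$, then $h_+=h_1$, $c\to\infty$ and $u_h\ge0$.
- If $\rho>R(h_1)$, then $h_+=h_*\in(h_0,h_1)$ with $R(h_*)=\rho$, and $c$ is bounded near $h_*$. For each $V>0$, $\varrho(h_*,V)<R(h_*)=\rho$; hence $\varrho(h,V)<\rho$, i.e. $u_h(\rho)>V$, for $h<h_*$ near $h_*$.

So for each $z$ exactly one $h$ has $z=c(h)+u_h(\rho)$. By the implicit function theorem $h=\mathsf H(\rho,z)$ is a smooth function on $\{\rho<R(h_0)\}\subset\mathbb H^{n+1}$ (also at $\rho=0$, where $u_h$ is a smooth function of $(h,\rho^2)$), with $\partial_z\mathsf H>0$. Its level sets are the $S_h$.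

**Step 15: extension by tubes.** Foliate $\{\rho\ge R(h_0)\}$ by the tubes $\rho=\text{const}$, of mean curvature $M(\rho)/n$, and put $\mathsf H=M(\rho)/n$ there. The tube $\rho=R(h_0)$ has mean curvature $h_0$.

**Step 16: smoothness across $\rho=R(h_0)$.** We write both kinds of leaves as graphs over $z$, with parameter $h$. Let $z$ range over a compact set, $h$ near $h_0$, and put
$$\Gamma(h,z)=\varrho(h,z-c(h))\ \text{ for }h>h_0,\qquad\Gamma(h,z)=R(h)\ \text{ for }h\le h_0 .$$
For $h>h_0$ near $h_0$ we have $v=z-c(h)\ge\frac b{h-h_0}-C'$ and $c^{(i)}(h)=O((h-h_0)^{-i-1})$. A derivative of $\Gamma-R(h)$ in $(h,z)$ is a finite sum of terms $(\partial_v^j\partial_h^k(\varrho-R))(h,z-c(h))$ times polynomials in derivatives of $c$. So by (6) it is bounded by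
$$C(h-h_0)^{-A}e^{-\kappa b/(h-h_0)},$$
with constants depending on the derivative, and tends to $0$ as $h\downarrow h_0$, uniformly in $z$. A function which is smooth for $h>h_0$ with this property becomes $C^\infty$ when extended by $0$: by the mean value theorem its difference quotients at $h=h_0$ tend to $0$, so its first derivatives exist, are continuous, and have the same property; now repeat. So $\Gamma-R(h)$, and with it $\Gamma$, is $C^\infty$ near $h=h_0$, and $\partial_h\Gamma(h_0,z)=R'(h_0)<0$.

Hence near $(h_0,z_*)$ the map $(h,z)\mapsto(\Gamma(h,z),z)$ is a diffeomorphism from a small rectangle onto a neighborhood of $(R(h_0),z_*)$, with $\partial_h\Gamma<0$. As $\Gamma(h_0,z)=R(h_0)$, we have $\Gamma\ge R(h_0)$ exactly when $h\le h_0$. Its inverse is $(\rho,z)\mapsto(\mathsf H(\rho,z),z)$: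

- If $\rho\ge R(h_0)$, then $h\le h_0$ and $R(h)=\rho$, so $h=M(\rho)/n=\mathsf H$.
- If $\rho<R(h_0)$, then $h>h_0$ and $\rho=\varrho(h,z-c(h))$. This means $z=c(h)+u_h(\rho)$: the point lies on $S_h$, and $h=\mathsf H(\rho,z)$.

So $\mathsf H$ is $C^\infty$ with $d\mathsf H\ne0$ near $\{\rho=R(h_0)\}$.

**Step 17: end of the proof of Theorem A.** Every point of $\{\rho\le R(h_0)\}$ has a neighborhood on which the leaves are level sets of the submersion $\mathsf H$. On $\{\rho>R(h_0)\}$ they are level sets of the submersion $\rho$ (we use $\rho$, as $M$ need not stay monotone). Where a neighborhood of the first kind meets $\{\rho>R(h_0)\}$, $\mathsf H=M(\rho)/n$ is a strictly monotone function of $\rho$, so both describe the same tubes. The tubes are connected, as $p\ge1$. This is a $C^\infty$ foliation of $\mathbb H^{n+1}$ by leaves of constant mean curvature. The leaves $\{\rho=R(h_0)\}$ and $S_h$, $h_0<h<h_1$, have mean curvatures filling $[h_0,h_1)$, and $h_0>1=\sqrt{K_0}$. $\blacksquare$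

When $p=m$ every leaf violates the bound, since all tubes have $M/n>1$. This is consistent with $\inf H\le1$, because $M/n\to1$ as $\rho\to\infty$.

## Reductions and two identities for Theorem B

Only $\inf H\le 1$ came out of integrating $\operatorname{div}N$. To bound $\sup H$ we look at superlevel sets $\{H>\tau\}$. We first show that $H$ decreases along $N$ where $H>1$; then the boundary of $\{H>\tau\}$ has outward normal $N$ and mean curvature $\tau$, and its area can be compared with the volume inside in two ways.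

**Step 18: reductions.** If there is no global unit normal, pass to the transversal orientation double cover. It is connected and complete, and a ball in it projects with fibers of at most two points into the ball of the same radius, so ball volumes at most double and $\lambda_0$ does not increase. So assume a global unit normal $N$. Let $H=\frac1n\operatorname{div}N$: smooth, constant on leaves, with value $\pm H_L$. Replacing $N$ by $-N$, it suffices to bound $\sup H$ from above.

Recall Bishop–Gromov: if $\mathrm{Ric}\ge-nK$ in dimension $n+1$, then $\mathrm{Vol}(B_r)$ is at most the volume of a ball of radius $r$ in the simply connected space of curvature $-K$. If $K_0=0$, volume growth is therefore polynomial, and $\mathrm{Ric}\ge-n\kappa$ for all $\kappa>0$, so part 1 with $\kappa\to0$ gives $H_L=0$. If $K_0>0$, the metric $K_0g$ has $\mathrm{Ric}\ge-n$; mean curvatures are divided by $\sqrt{K_0}$, and so is $\lambda_0$. So let $K_0=1$. Then $\mathrm{Vol}(B_r(o))\le Ce^{nr}$ and $\lambda_0\le n$.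

Write $r(x)=d(o,x)$ and $\zeta_j=\min(1,\max(0,j+1-r))$. These are Lipschitz cutoffs with $0\le\zeta_j\le1$, $\zeta_j=1$ on $B_j=B_j(o)$, support in the compact set $\overline{B_{j+1}}$, and $|\nabla\zeta_j|\le1$.

**Step 19: identities.** Let $X=\nabla_NN$, which is tangent to the leaves, and $E=N(H)$, so $\nabla H=EN$ and $dH=EN^\flat$. Evaluate $0=d(EN^\flat)$ on $(N,v)$, with $v$ a local field tangent to the leaves:
$$0=N(E\langle N,v\rangle)-v(E)-E\langle N,\nabla_Nv-\nabla_vN\rangle=-v(E)+E\langle X,v\rangle,$$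
since $\langle N,v\rangle=0$, $\langle N,\nabla_vN\rangle=0$ and $\langle N,\nabla_Nv\rangle=-\langle X,v\rangle$. In particular $X(E)=E|X|^2$.

Next, in index notation and commuting derivatives,
$$\nabla_i(N^j\nabla_jN^i)=\nabla_iN^j\nabla_jN^i+N^j\nabla_j\nabla_iN^i+\mathrm{Ric}(N,N).$$
The endomorphism $\nabla N$ takes values tangent to the leaves, so only its tangential block $A$ contributes to $\operatorname{tr}((\nabla N)^2)=|A|^2$. Hence
$$\operatorname{div}X=nE+q,\qquad q=|A|^2+\mathrm{Ric}(N,N)\ge n(H^2-1), \tag{7}$$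
by $|A|^2\ge\frac1n(\operatorname{tr}A)^2=nH^2$.

## $H$ decreases along $N$ wherever $H>1$

**Step 20: $E\le0$ on $\{H>1\}$.** The idea is to test (7) against a high power of $E_+=\max(E,0)$. Let $h_0>1$, $\psi\in C_c^\infty((h_0,\infty))$, $0\le\psi\le1$, $k\ge2$ an integer, $\eta\ge0$ Lipschitz with compact support. The function $E_+^k$ is $C^1$. Integrate $\operatorname{div}(\psi(H)\eta^2E_+^kX)$, with $X(H)=0$ and $X(E_+)=E_+|X|^2$ where $E>0$:
$$\int\psi\eta^2E_+^k(nE_++q+k|X|^2)=-2\int\psi\eta E_+^kX(\eta)\le\int\psi E_+^k\Big(k\eta^2|X|^2+\tfrac1k|\nabla\eta|^2\Big).$$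
The terms with $|X|^2$ cancel, and
$$\int\psi\eta^2E_+^k(nE_++q)\le\frac1k\int\psi|\nabla\eta|^2E_+^k. \tag{8}$$
Note $q\ge c:=n(h_0^2-1)>0$ where $\psi(H)\ne0$. On a compact manifold $\eta=1$ finishes at once. In general we first need integrability. Take $\eta=\zeta_j^{k+1}$, so $|\nabla\eta|^2\le(k+1)^2\zeta_j^{2k}$, and drop $q$. Hölder gives
$$\int\psi\zeta_j^{2k}E_+^k\le\Big(\int\psi\zeta_j^{2k+2}E_+^{k+1}\Big)^{\frac k{k+1}}\mathrm{Vol}(B_{j+1})^{\frac1{k+1}} .$$
So $I=\int\psi\zeta_j^{2k+2}E_+^{k+1}<\infty$ satisfies $nI\le\frac{(k+1)^2}kI^{k/(k+1)}\mathrm{Vol}(B_{j+1})^{1/(k+1)}$, whence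
$$\int_{B_j}\psi E_+^{k+1}\le C_k\mathrm{Vol}(B_{j+1})\qquad(k\ge2).$$
Summing over the shells $B_j\setminus B_{j-1}$, with $\mathrm{Vol}(B_{j+1})\le Ce^{n(j+1)}$, we get $\int\psi E_+^ke^{-\lambda r}<\infty$ for every $\lambda>n$ and $k\ge3$.

Now fix $\lambda>n$ and take $\eta=\zeta_je^{-\lambda r/2}$ in (8), $k\ge3$. On $B_j$, $|\nabla\eta|^2\le\frac{\lambda^2}4e^{-\lambda r}$. On $\overline{B_{j+1}}\setminus B_j$, $|\nabla\eta|^2\le(\frac\lambda2+1)^2e^{-\lambda r}$, and this part contributes a quantity tending to $0$ as $j\to\infty$. The limit is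
$$c\int\psi E_+^ke^{-\lambda r}\le\frac{\lambda^2}{4k}\int\psi E_+^ke^{-\lambda r} .$$
For $k>\lambda^2/(4c)$ the integral vanishes, so $\psi(H)E_+=0$. As $h_0>1$ and $\psi$ were arbitrary, the claim follows.

The foliation of Theorem A illustrates this: on $\{\rho<R(h_0)\}$ we have $\partial_z\mathsf H>0$, while $N$ has negative $\partial_z$-component and is parallel to $\nabla\mathsf H$, so $E<0$.

## Area against volume for superlevel sets of $H$

Let $\tau>1$ be a regular value of $H$ with $U_\tau=\{H>\tau\}\ne\emptyset$, and let $\Sigma_\tau=\{H=\tau\}$.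

**Step 21: the boundary of $U_\tau$ and the flux identity.** We check that $U_\tau$ has a boundary and find its outward normal. If $U_\tau=\overline M$, then $n\tau\int\eta\le\int nH\eta=-\int N(\eta)\le\int|\nabla\eta|$ for all compactly supported Lipschitz $\eta\ge0$. With $\eta=\zeta_je^{-\lambda r}$, $n<\lambda<n\tau$, and $j\to\infty$ we get $n\tau\le\lambda$, since $0<\int e^{-\lambda r}<\infty$; a contradiction. As $\overline M$ is connected and $\tau$ is regular, $\Sigma_\tau=\partial U_\tau\ne\emptyset$ is a closed embedded smooth hypersurface, a union of leaves. On it $dH\ne0$, so $E\ne0$, hence $E<0$ by Step 20. Since $\nabla H=EN$ points into $U_\tau$, the outward unit normal of $U_\tau$ is $N$. The divergence theorem for $\eta N$ gives, for compactly supported Lipschitz $\eta\ge0$,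
$$\int_{\Sigma_\tau}\eta=\int_{U_\tau}(nH\eta+N(\eta)). \tag{9}$$

**Step 22: a lower bound for the area.** We foliate $U_\tau$ by normal geodesics from $\Sigma_\tau$. Let $J(s)=\cosh s-\tau\sinh s$ on $[0,r_0]$, $r_0=\operatorname{arcoth}\tau$, so $J(r_0)=0$. Let $\mu=-J'/J$. Since $J''=J$, $\mu'=\mu^2-1$, and $\mu(0)=\tau>1$, so $\mu$ is increasing. Put $C(\tau)=\big(\int_0^{r_0}J^n\big)^{-1}$. Claim:
$$\int_{\Sigma_\tau}\eta\ \ge\ C(\tau)\int_{U_\tau}\eta-\int_{U_\tau}|\nabla\eta|. \tag{10}$$

Let $g(s)=C(\tau)J(s)^{-n}\int_s^{r_0}J^n$ on $[0,r_0)$. Then $g(0)=1$ and $g'=n\mu g-C(\tau)$. Also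
$$g(s)=C(\tau)\int_0^{r_0-s}\Big(\frac{J(s+u)}{J(s)}\Big)^ndu,\qquad\frac{J(s+u)}{J(s)}=\exp\Big(-\int_s^{s+u}\mu\Big),$$
and both integrand and range decrease in $s$. So $0\le g\le1$.

Each $x\in U_\tau$ is joined to a nearest point $y$ of the closed set $\Sigma_\tau$ by a minimizing geodesic. It meets $\Sigma_\tau$ only at $y$, so it stays in $U_\tau$ apart from $y$; it is orthogonal to $\Sigma_\tau$ at $y$, so it starts there with velocity $-N$. Let $\mathrm c(y)$ be the cut distance, the supremum of $s$ with $d(\exp_y(-sN),\Sigma_\tau)=s$. By the standard facts on cut loci of hypersurfaces, $(y,s)\mapsto\exp_y(-sN)$ maps $\{y\in\Sigma_\tau,\ 0<s<\mathrm c(y)\}$ diffeomorphically onto $U_\tau$ up to a null set. Let $\mathcal J(y,s)>0$ be the volume density, $\mathcal J(y,0)=1$, and $f=\partial_s\log\mathcal J$.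

Here $f$ is the trace of the shape operator $\mathcal S=\nabla T$ of the parallel hypersurfaces, $T$ the velocity field. The Riccati equation has trace $f'=-\operatorname{tr}\mathcal S^2-\mathrm{Ric}(T,T)$, so $f'\le-f^2/n+n$. Moreover $f(0)=-n\tau$, because $T=-N$ on $\Sigma_\tau$. The function $f_0=-n\mu$ satisfies $f_0'=-f_0^2/n+n$ and $f_0(0)=-n\tau$. Hence $(f-f_0)'\le-\frac1n(f+f_0)(f-f_0)$, and multiplication by an integrating factor gives $f\le-n\mu$ as long as both are defined. Since $\mu\to\infty$ at $r_0$ while $f$ is finite on $(0,\mathrm c)$, $\mathrm c(y)\le r_0$. As $g\ge0$,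
$$(g\mathcal J)'=(g'+fg)\mathcal J\le(g'-n\mu g)\mathcal J=-C(\tau)\mathcal J .$$
Integrating by parts along the geodesic (up to $\mathrm c-\epsilon$, then $\epsilon\to0$), with $g\le1$ and $\eta g\mathcal J\ge0$ at the far end,
$$C(\tau)\int_0^{\mathrm c}\eta\mathcal J\,ds\le-\int_0^{\mathrm c}\eta\,(g\mathcal J)'ds\le\eta(y)+\int_0^{\mathrm c}|\nabla\eta|\,\mathcal J\,ds$$
for almost every $y$ (so that $\eta$ is differentiable at almost every point of the geodesic). Integration over $\Sigma_\tau$ gives (10).

**Step 23: the size of $C(\tau)$.** We must beat the trivial constant $n\tau$. First, since $\mu>\tau$ on $(0,r_0)$,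
$$1=-\int_0^{r_0}(J^n)'=n\int_0^{r_0}\mu J^n>n\tau\int_0^{r_0}J^n,\qquad\text{so } C(\tau)>n\tau .$$
Second, $(J')^2-J^2=\tau^2-1$ and $-J'>0$, so $-J'\ge\sqrt{\tau^2-1}$ and $1=-\int(J^{n+1})'\ge(n+1)\sqrt{\tau^2-1}\int J^n$, i.e. $C(\tau)\ge(n+1)\sqrt{\tau^2-1}$. Hence for $h_0>1$
$$\delta=\delta(h_0):=\inf_{\tau\ge h_0}\Big(\frac{C(\tau)}\tau-n\Big)>0,\qquad\delta(h_0)\ge(n+1)\sqrt{1-h_0^{-2}}-n. \tag{11}$$
The infimum is positive because $C(\tau)/\tau-n$ is continuous and positive, with $\liminf\ge1$ as $\tau\to\infty$; the lower bound holds because $(n+1)\sqrt{1-\tau^{-2}}-n$ increases with $\tau$.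

## Integration over levels, and the two bounds

**Step 24: if $h_0>1$ and $h_0\,\delta(h_0)>2\max(\lambda_0,0)$, then $H\le h_0$.** Combining (9), (10), (11) and $N(\eta)\le|\nabla\eta|$, for a.e. $\tau>h_0$ (Sard; trivially if $U_\tau=\emptyset$)
$$\int_{U_\tau}\big((n+\delta)\tau-nH\big)\eta\le2\int_{U_\tau}|\nabla\eta| .$$
The bracket is positive only where $H$ is not much larger than $\tau$, so a single level does not suffice. We average over levels with a weight favoring large $\tau$. Multiply by $\tau^{\beta-1}$, $\beta>n/\delta$, and integrate over $\tau\in(h_0,\infty)$; this is legitimate because $H$ is bounded on $\operatorname{supp}\eta$. With $U=\{H>h_0\}$ and $Q=H^\beta-h_0^\beta$, Fubini gives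
$$\int_U\eta\,\Phi(H)\le\frac2\beta\int_U|\nabla\eta|\,Q,\qquad\Phi(H)=\int_{h_0}^H\big((n+\delta)\tau-nH\big)\tau^{\beta-1}d\tau .$$
Here $\Phi(h_0)=0$ and
$$\Phi'(H)=\delta H^\beta-\frac n\beta(H^\beta-h_0^\beta)\ge\Big(\delta-\frac n\beta\Big)H^\beta .$$
So, as $HQ=H^{\beta+1}-Hh_0^\beta\le H^{\beta+1}-h_0^{\beta+1}$ on $U$,
$$\Phi\ge\frac{\delta-n/\beta}{\beta+1}\big(H^{\beta+1}-h_0^{\beta+1}\big)\ge\frac{\delta-n/\beta}{\beta+1}\,HQ .$$
Thus
$$\kappa\int_U\eta HQ\le\int_U|\nabla\eta|\,Q,\qquad\kappa=\frac{\delta\beta-n}{2(\beta+1)}\xrightarrow[\beta\to\infty]{}\frac\delta2. \tag{12}$$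

As in Step 20 we first need integrability. Since $H\ge Q^{1/\beta}$ on $U$, taking $\eta=\zeta_j^{\beta+1}$ in (12) and using Hölder,
$$\kappa\int_U\zeta_j^{\beta+1}Q^{1+1/\beta}\le(\beta+1)\int_U\zeta_j^\beta Q\le(\beta+1)\Big(\int_U\zeta_j^{\beta+1}Q^{1+1/\beta}\Big)^{\frac\beta{\beta+1}}\mathrm{Vol}(B_{j+1})^{\frac1{\beta+1}},$$
so $\int_{U\cap B_j}Q^{1+1/\beta}\le C\,\mathrm{Vol}(B_{j+1})$. As $Q\le1+Q^{1+1/\beta}$, $\int_{U\cap B_j}Q\le C'\mathrm{Vol}(B_{j+1})$. By definition of $\lambda_0$, summing over shells gives $\int_UQe^{-\lambda r}<\infty$ for every $\lambda>\max(\lambda_0,0)$.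

Now take $\eta=\zeta_je^{-\lambda r}$ in (12). We have $|\nabla\eta|\le\lambda\zeta_je^{-\lambda r}+|\nabla\zeta_j|e^{-\lambda r}$, and the last term lives on $\overline{B_{j+1}}\setminus B_j$ and contributes a quantity tending to $0$. Using $H\ge h_0$ on $U$ and letting $j\to\infty$,
$$\kappa h_0\int_UQe^{-\lambda r}\le\lambda\int_UQe^{-\lambda r} .$$
Since $\frac\delta2h_0>\max(\lambda_0,0)$, we may choose $\beta$ large and then $\lambda>\max(\lambda_0,0)$ with $\kappa h_0>\lambda$. Then $\int_UQe^{-\lambda r}=0$. As $Q>0$ on the open set $U$, $U=\emptyset$, that is, $H\le h_0$.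

**Step 25: end of the proof of Theorem B.** For part 1, $\lambda_0\le0$, and since $\delta(h_0)>0$, Step 24 applies for every $h_0>1$, so $H\le1=\sqrt{K_0}$.

For part 2, $\lambda_0\le n$. With $h_0=2n+1$ we have $h_0^2-1=4n(n+1)$, and (11) gives
$$h_0\delta(h_0)\ge(n+1)\sqrt{h_0^2-1}-nh_0=2(n+1)\sqrt{n(n+1)}-n(2n+1).$$
This exceeds $2n$ if $2(n+1)\sqrt{n(n+1)}>n(2n+3)$, i.e. $4n(n+1)^3>n^2(2n+3)^2$, and after division by $n$ this is
$$4n^3+12n^2+12n+4>4n^3+12n^2+9n .$$
So Step 24 gives $H\le2n+1$. Undoing the scaling, $|H_L|\le(2n+1)\sqrt{K_0}$; for $K_0=0$ the reduction in Step 18 gave $H_L=0$. $\blacksquare$
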